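# Finite unions of finitely generated commutative semigroups: finite presentations and residual finiteness

## 1. The relation $a_i^{p}\,u\,a_j^{q}=a_i^{p'}\,u\,a_j^{q'}$

Let $S$ be a semigroup, not necessarily commutative, that is the union of finitely many finitely generated commutative subsemigroups $T_1,\dots,T_n$. Overlaps between the $T_i$ are allowed. Write $S^1=S\cup\{1\}$, where $1$ is a *new* identity (adjoined even if $S$ already has one), and $T_i^1=T_i\cup\{1\}\subseteq S^1$. Let $\mathbb N=\{0,1,2,\dots\}$, and order $\mathbb N^r$ coordinatewise. For each $i$ fix a finite list $a_{i,1},\dots,a_{i,r_i}$ of generators of $T_i$, and for $e\in\mathbb N^{r_i}$ put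
$$a_i^e=a_{i,1}^{e_1}\cdots a_{i,r_i}^{e_{r_i}}\in T_i^1 .$$
Then $a_i^0=1$, $a_i^{e+e'}=a_i^ea_i^{e'}$ and $T_i=\{a_i^e: e\neq 0\}$.

Now hold one element $u\in S$ fixed, multiply it on the left by elements of one piece and on the right by elements of another, and record which exponents give the same result.

**Definition 1.** For $u\in S$ and indices $i,j$ (possibly equal), let $\equiv_u^{ij}$ be the equivalence on $\mathbb N^{r_i}\times\mathbb N^{r_j}=\mathbb N^{r_i+r_j}$ given by
$$(p,q)\equiv_u^{ij}(p',q')\iff a_i^{p}\,u\,a_j^{q}=a_i^{p'}\,u\,a_j^{q'} .$$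

**Lemma 1.** The relation $\equiv_u^{ij}$ is a congruence on the additive monoid $\mathbb N^{r_i}\times\mathbb N^{r_j}$.

*Proof.* Suppose $a_i^{p}ua_j^{q}=a_i^{p'}ua_j^{q'}$, and let $(g,h)\in\mathbb N^{r_i}\times\mathbb N^{r_j}$. Multiply on the left by $a_i^g$ and on the right by $a_j^h$. Since $T_i$ and $T_j$ are commutative, the two sides become $a_i^{p+g}ua_j^{q+h}$ and $a_i^{p'+g}ua_j^{q'+h}$. $\square$

Nothing has been assumed about how $T_i$, $T_j$ and $u$ interact. Still, we have produced a congruence on a free commutative monoid, and there Rédei's theorem applies: every congruence on $\mathbb N^r$ is generated by finitely many pairs. So for all $u,i,j$ we may fix a **finite** set $\Pi_u^{ij}$ of pairs generating $\equiv_u^{ij}$.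

**Example 1.** Let $S=\{1,2,3,\dots\}\times\{1,2\}$ with $(m,i)(m',i')=(m+m',i)$. It is the disjoint union of two copies of the positive integers, generated by $a=(1,1)$ and $b=(1,2)$, and $ab=a^2\neq b^2=ba$. Take $u=a$, with $T_1=\langle a\rangle$ on the left and $T_2=\langle b\rangle$ on the right. Then $a^p\,a\,b^q=(p+q+1,1)$, so $(p,q)\equiv(p',q')$ iff $p+q=p'+q'$. This congruence is generated by the single pair $((1,0),(0,1))$, which stands for the equality $a\cdot a=a\cdot b$.

**Example 2.** Let $S=T_1=\{a,a^2,0\}$ with $a^3=0$, and $u=a$, $i=j=1$. Then $a^p\,a\,a^q=a^{p+q+1}$, so the classes are $p+q=0$, $p+q=1$ and $p+q\ge2$. The pairs $((1,0),(0,1))$ and $((2,0),(3,0))$ generate.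

What is this for? In $S$ we shall meet infinitely many equalities of the shape "$u$ with a tail of generators of $T_j$ on the right equals $u$ with some generators of $T_i$ on the left". The relation $\equiv^{ij}_u$ says that, for fixed $u$, all of them follow from finitely many. This will give finite presentations.

## 2. Two theorems on unions of commutative pieces

A semigroup is *finitely presented* if it is isomorphic to $\langle X\mid\Sigma\rangle=X^+/{\sim}$, where $X$ is a finite alphabet, $X^+$ is the free semigroup of nonempty words, $\Sigma$ is a finite set of pairs of words (relations), and $\sim$ is the congruence generated by $\Sigma$. It is *residually finite* if for all $x\neq y$ there is a congruence with finitely many classes (a congruence of *finite index*) that does not contain $(x,y)$. We write $S=T_1\,\dot\cup\,\dots\,\dot\cup\,T_n$ if the $T_i$ are pairwise disjoint subsemigroups with union $S$.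

Finitely generated commutative semigroups are finitely presented (Rédei) and residually finite (Malcev). Also, every finite disjoint union of copies of the free monogenic semigroup (the natural numbers under addition) is finitely presented and residually finite. The paper of N. Abu-Ghazalh and Nik Ruskuc, "On disjoint unions of finitely many copies of the free monogenic semigroup", arXiv:1205.6169 (2012), is the source of the following question. Is every semigroup that is a finite disjoint union of finitely generated commutative semigroups necessarily (a) finitely presented, (b) residually finite?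

Both answers are yes. Let $\mathcal C$ be the class of all semigroups $S=T_1\cup\dots\cup T_n$ with $T_i$ finitely generated commutative subsemigroups, *not necessarily disjoint*.

**Definition 2.** A semigroup $S$ is *subdirectly irreducible* if there are $x_0\neq y_0$ in $S$ such that every congruence other than equality contains $(x_0,y_0)$.

**Theorem A.** Every $S\in\mathcal C$ is finitely presented. Consequently every congruence on $S$ is finitely generated.

**Theorem B.** Every subdirectly irreducible $S\in\mathcal C$ is finite. Consequently every congruence on a semigroup $S\in\mathcal C$ is an intersection of congruences of finite index; in particular $S$ is residually finite.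

The question is the disjoint case. Overlaps are allowed because the proof of Theorem B passes to quotients. The class $\mathcal C$ is closed under homomorphic images (take the images of the $T_i$) and under passing to the opposite semigroup $S^{\mathrm{op}}$, but disjointness does not survive quotients.

**Example 3.** In $\{1,2,\dots\}\times\{1,2\}\times\{1,2\}$ with $(m,i,j)(m',i',j')=(m+m',i,j')$ let $a=(1,1,1)$, $b=(1,2,2)$, and let $S'$ be the subsemigroup generated by $a,b$. It consists of $a$, $b$ and all $(m,i,j)$ with $m\geq2$. Fixing $(i,j)$ gives a subsemigroup isomorphic to $\{1,2,\dots\}$ or to $\{2,3,\dots\}$, so $S'$ is a disjoint union of four finitely generated commutative semigroups. The set $I$ consisting of $(2,1,1)$, $(2,2,2)$ and all elements with $m\ge3$ is an ideal. Collapse it to a zero. The quotient is $\{a,b,ab,ba,0\}$ with $a^2=b^2=0$ and $ab\neq ba$. In a decomposition of this quotient into disjoint commutative subsemigroups, the piece containing $a$ contains $a^2=0$, and so does the piece containing $b$. So they are the same piece and $ab=ba$, a contradiction.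

We use the following textbook facts.

- *Dickson's lemma.* Every subset of $\mathbb N^r$ has finitely many minimal elements, each of its elements lies above a minimal one, and every infinite sequence $w_0,w_1,\dots$ in $\mathbb N^r$ has indices $m<m'$ with $w_m\le w_{m'}$.
- *Ramsey's theorem.* If the pairs from an infinite set are colored with finitely many colors, some infinite subset has all its pairs of one color.
- *Congruences as chains.* Two elements $v,v'\in\mathbb N^r$ are related by the congruence generated by $\Pi$ iff they are joined by a finite chain of *elementary steps* $\alpha+g\to\alpha'+g$ with $g\in\mathbb N^r$ and $(\alpha,\alpha')$ or $(\alpha',\alpha)$ in $\Pi$.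

## 3. One piece and two pieces by hand

For $n=1$ both statements are the theorems of Rédei and Malcev.

For two pieces take Example 1. I claim $S\cong\langle a,b\mid ab=a^2,\ ba=b^2\rangle$. Both relations hold. By induction on length, every word with first letter $y$ and length $\ell$ equals $y^{\ell}$ modulo the relations: if the rest of the word equals $x^{\ell-1}$ with $x\ne y$, then $y\,x^{\ell-1}=y^2x^{\ell-2}=y\cdot(y\,x^{\ell-2})=y\cdot y^{\ell-1}$, using induction for the shorter word $yx^{\ell-2}$. The words $a^\ell,b^\ell$ represent the distinct elements $(\ell,1),(\ell,2)$, so the relations suffice. For residual finiteness, elements with different second coordinates are separated by the projection to the two-element semigroup $\{1,2\}$ with $ii'=i$. Elements $(m,i),(m',i)$ with $m\neq m'$ are separated by $(m,i)\mapsto m \bmod d$ for any $d>|m-m'|$.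

The presentation worked because we could bring any word into a single alphabet, and then compare words in single alphabets. That is the plan in general.

## 4. Rewriting $y\,x_i^e$ into a single alphabet: Theorem A

Take disjoint alphabets $X_i=\{x_{i,1},\dots,x_{i,r_i}\}$, put $X=\bigcup_iX_i$, and let $\varphi:X^+\to S$ be the surjective homomorphism with $x_{i,p}\mapsto a_{i,p}$. Write $x_i^e=x_{i,1}^{e_1}\cdots x_{i,r_i}^{e_{r_i}}$.

The sensible first attempt is this. Let letters of each $X_i$ commute, and try to rewrite $y\,x_i^e$ (a letter followed by a normal form) as some $x_l^w$. For every $e\neq0$ there is a true equality $\varphi(y)a_i^e=a_l^{w(e)}$ for some $l$, but these are infinitely many. Dickson's lemma suggests keeping only the relations $y\,x_i^f=x_l^{w(f)}$ for finitely many minimal $f$. For a general $e\ge f$ we then get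
$$y\,x_i^e\ \to\ y\,x_i^f\,x_i^{e-f}\ \to\ x_l^{w(f)}\,x_i^{e-f},$$
and here we are stuck. A tail $x_i^{e-f}$ in the wrong alphabet, of unbounded length, is left over. Absorbing it letter by letter may lead into a third alphabet, with nothing getting shorter. What we need is that $x_l^{w(f)}x_i^{e-f}$ equals $x_l^{w(e)}$. If also $w(f)\le w(e)$, this is the equality $u\,a_i^{e-f}=a_l^{w(e)-w(f)}\,u$ with $u=a_l^{w(f)}$, an instance of $\equiv_u^{li}$. There are finitely many $f$, hence finitely many $u$, and each $\equiv_u^{li}$ is finitely generated.

**Step 1: the relations.** The purpose of this step is to list a finite set $\Sigma$ of relations, all valid in $S$.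

- **(R1)** For each $i$: $x_{i,p}x_{i,q}=x_{i,q}x_{i,p}$ for all $p,q$, and $x_i^e=x_i^{e'}$ for $(e,e')$ in a finite generating set of the congruence $\{(e,e'):a_i^e=a_i^{e'}\}$ on $\mathbb N^{r_i}$ (Rédei). Since $1$ is a new identity, the class of $0$ is $\{0\}$, so we may take $e,e'\ne0$.
- **(R2)** For each $y\in X$ and all $i,l$: let $E=\{e\in\mathbb N^{r_i}\setminus\{0\}:\varphi(y)a_i^e\in T_l\}$. For each $e\in E$ choose $w(e)\in\mathbb N^{r_l}\setminus\{0\}$ with $\varphi(y)a_i^e=a_l^{w(e)}$. Apply Dickson's lemma to $\{(e,w(e)):e\in E\}\subseteq\mathbb N^{r_i+r_l}$. Its finitely many minimal elements give a finite $F\subseteq E$ such that each $e\in E$ has some $f\in F$ with $f\le e$ and $w(f)\le w(e)$. For each $f\in F$, with $u=a_l^{w(f)}$, include $y\,x_i^f=x_l^{w(f)}$, and $x_l^{p}x_l^{w(f)}x_i^{q}=x_l^{p'}x_l^{w(f)}x_i^{q'}$ for all $((p,q),(p',q'))\in\Pi_u^{li}$.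
- **(R3)** For $i\neq l$: let $F'$ be the finite set of minimal elements of $\{(e,f):e\ne0,\ f\neq0,\ a_i^e=a_l^f\}\subseteq\mathbb N^{r_i}\times\mathbb N^{r_l}$ (empty in the disjoint case). For $(e,f)\in F'$, with $u=a_i^e$, include $x_i^e=x_l^f$, and $x_i^{p}x_i^{e}x_l^{q}=x_i^{p'}x_i^{e}x_l^{q'}$ for all $((p,q),(p',q'))\in\Pi_u^{il}$.

Let $\sim$ be the congruence on $X^+$ generated by $\Sigma$. Dickson is applied to the *pairs* $(e,w(e))$ in (R2), so that both inequalities are available at once.

**Step 2: lifting $\equiv_u$ to words.** The purpose is to see that the finitely many relations coming from $\Pi_u^{ij}$ imply all word equalities predicted by $\equiv_u^{ij}$.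

**Lemma 2.** Let $\omega\in X^+$ and $u=\varphi(\omega)$, and suppose $x_i^{p}\omega x_j^{q}\sim x_i^{p'}\omega x_j^{q'}$ for all $((p,q),(p',q'))\in\Pi_u^{ij}$. Then $(p,q)\equiv_u^{ij}(p',q')$ implies $x_i^{p}\omega x_j^{q}\sim x_i^{p'}\omega x_j^{q'}$.

*Proof.* It suffices to treat one elementary step $(p+g,q+h)\to(p'+g,q'+h)$ with $((p,q),(p',q'))$ or its reverse in $\Pi_u^{ij}$. By the commutation relations in (R1),
$$x_i^{p+g}\omega x_j^{q+h}\sim x_i^{g}\,(x_i^{p}\omega x_j^{q})\,x_j^{h}\sim x_i^{g}\,(x_i^{p'}\omega x_j^{q'})\,x_j^{h}\sim x_i^{p'+g}\omega x_j^{q'+h}.\qquad\square$$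

The lemma applies with $\omega=x_l^{w(f)}$ and the pair of indices $(l,i)$ in (R2), and with $\omega=x_i^e$ and the pair $(i,l)$ in (R3). The same argument without $\omega$ shows that $a_i^e=a_i^{e'}$ with $e,e'\neq0$ implies $x_i^e\sim x_i^{e'}$, by (R1).

**Step 3: every word is $\sim$-equivalent to some $x_l^w$ with $w\ne0$.** This brings a word into one alphabet. Induct on the length; length $1$ is clear. A longer word is $yv$ with $y\in X$ and, by induction, $v\sim x_i^e$ with $e\neq0$. Choose $l$ with $\varphi(y)a_i^e\in T_l$. With $E,F$ as in (R2) for $y,i,l$ we have $e\in E$. Take $f\in F$ with $f\le e$, $w(f)\le w(e)$, and put $u=a_l^{w(f)}$. Then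
$$yv\sim y\,x_i^f\,x_i^{e-f}\sim x_l^{w(f)}x_i^{e-f}.$$
In $S$ we have
$$u\,a_i^{e-f}=\varphi(y)a_i^fa_i^{e-f}=\varphi(y)a_i^e=a_l^{w(e)}=a_l^{w(e)-w(f)}\,u,$$
that is, $(0,e-f)\equiv_u^{li}(w(e)-w(f),0)$. By Lemma 2, $x_l^{w(f)}x_i^{e-f}\sim x_l^{w(e)-w(f)}x_l^{w(f)}\sim x_l^{w(e)}$.

**Step 4: if $a_i^e=a_l^f$ with $e,f\neq0$, then $x_i^e\sim x_l^f$.** This compares normal forms. If $i=l$, use (R1). If $i\ne l$, choose $(e_0,f_0)\in F'$ below $(e,f)$ and put $u=a_i^{e_0}=a_l^{f_0}$. Then $a_i^{e-e_0}u=a_i^e=a_l^f=u\,a_l^{f-f_0}$, so $(e-e_0,0)\equiv_u^{il}(0,f-f_0)$. By Lemma 2,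
$$x_i^e\sim x_i^{e-e_0}x_i^{e_0}\sim x_i^{e_0}x_l^{f-f_0}\sim x_l^{f_0}x_l^{f-f_0}\sim x_l^f .$$

**Step 5: conclusion.** All relations in $\Sigma$ hold in $S$, so $v_1\sim v_2$ implies $\varphi(v_1)=\varphi(v_2)$. Conversely let $\varphi(v_1)=\varphi(v_2)$. By Step 3, $v_1\sim x_i^e$ and $v_2\sim x_l^f$ with $e,f\ne0$. Then $a_i^e=a_l^f$, and $v_1\sim v_2$ by Step 4. So $S\cong\langle X\mid\Sigma\rangle$ with $\Sigma$ finite.

Let $\theta$ be a congruence on $S$. The quotient $S/\theta$ is the union of the images of the $T_i$, generated by the images of the $a_{i,p}$. The argument above, applied to these generators, gives a finite presentation $\langle X\mid\Sigma'\rangle$ of $S/\theta$ over the same alphabet. So the kernel of $X^+\to S\to S/\theta$ is generated by $\Sigma'$, and its image under $\varphi$, which is $\theta$, is generated by the finite set $\{(\varphi(p),\varphi(q)):(p=q)\in\Sigma'\}$. This proves Theorem A. $\blacksquare$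

## 5. Subdirectly irreducible semigroups and their least ideal

For residual finiteness one would first try to apply Malcev's theorem to each $T_i$ and to glue finite quotients of the pieces. The gluing is the difficulty.

**Example 4.** Let $S=\langle a\rangle\,\dot\cup\,\langle b\rangle$ be commutative, with both pieces free monogenic and $a^ib^j=b^{2i+j}$. (Give $a$ degree $2$ and $b$ degree $1$. A product involving a $b$ is the power of $b$ of the total degree, so associativity is clear.) Impose $a^i=a^{i+2}$ on the first piece and $b^j=b^{j+3}$ on the second, for all $i,j\ge1$. From $a\sim a^3$ we get $b^3=ab\sim a^3b=b^7\sim b^4$. Hence $b^j\sim b^{j+1}$ for $j\geq3$, and since $b\sim b^4$ and $b^2\sim b^5$, all powers of $b$ collapse together. Here the periods $2$ and $4$ are compatible, but with several pieces multiplying into one another there is no visible compatible choice.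

So we argue from the other end. A subdirectly irreducible, residually finite semigroup is finite: some congruence of finite index omits $(x_0,y_0)$, so it is equality. Conversely, Section 11 will deduce Theorem B from the finiteness of subdirectly irreducible members of $\mathcal C$. Until then, **fix a subdirectly irreducible $S\in\mathcal C$ with its pair $x_0\ne y_0$**. We must show that $S$ is finite.

The first thing subdirect irreducibility provides is a smallest ideal. An ideal is a nonempty $I\subseteq S$ with $SI\cup IS\subseteq I$, and its Rees congruence collapses $I$ to a point and is equality elsewhere. If $|I|\ge2$ this congruence is not equality, so it contains $(x_0,y_0)$, that is, $x_0,y_0\in I$. Note that a one-element ideal is a zero.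

If $S$ has no zero, let $K$ be the intersection of all ideals and $K^*=K$. If $S$ has a zero $0$, let $K$ be the intersection of all ideals other than $\{0\}$ and $K^*=K\setminus\{0\}$. In both cases the intersected ideals have at least two elements, so $x_0,y_0\in K$ and $K$ is an ideal. For $k\in K^*$ the ideal $S^1kS^1$ is contained in $K$ and is one of the intersected ideals, so
$$S^1kS^1=K\qquad(k\in K^*).\tag{1}$$
The set $K\setminus K^*$ contains at most the zero. Consequently
$$\text{if } x\in K,\ s,t\in S^1 \text{ and } sxt\in K^*,\ \text{ then } sx,\ xt,\ x\in K^*,\tag{2}$$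
because all three lie in $K$, and if one were zero, then so would be $sxt$.

**Example 5.** Let $G=\{e,g\}$ be the group of order two and $S=\{e,g,k,gk,0\}$, commutative, with identity $e$, $k^2=0$ and $0$ a zero. The nonzero ideals are $K=\{k,gk,0\}$ and $S$. Every congruence other than equality contains $(k,gk)$. Indeed $e\sim g$ gives $k\sim gk$. If $k\sim0$ or $gk\sim 0$, multiplying by $g$ shows that both are related to $0$. Finally, if an element of $G$ is related to an element of $K$, multiplying by $k$ relates $k$ or $gk$ to $0$. So $S$ is subdirectly irreducible with $x_0=k$, $y_0=gk$.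

The plan is to show that $K$ is finite (Sections 6 to 9) and then that $S$ is finite (Section 10).

## 6. Left shifts low down and right shifts high up: stability of $K$

We want Green's relations to behave on $K^*$ as they do in finite semigroups.

**Proposition 3 (stability).** If $k\in K^*$, $t\in S$ and $kt\in K^*$, then $k\in ktS^1$. Dually, if $s\in S$ and $sk\in K^*$, then $k\in S^1sk$.

The second half is the first for $S^{\mathrm{op}}$, which is in $\mathcal C$ and has the same congruences and ideals. For the first half, (1) applied to $kt$ gives $k=uktv$ with $u,v\in S^1$. If $u=1$, then $k\in ktS^1$. From now on $u\in S$. Put $c=tv\in S$, so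
$$k=ukc .$$

In a finite semigroup one would finish as follows. Then $k=u^mkc^m$ for all $m$; choose $m\geq1$ with $u^m$ idempotent, so $u^mk=u^mu^mkc^m=u^mkc^m=k$ and $k=(u^mk)c^m=kc^m\in ktS^1$. In our $S$ no power of $u$ need be idempotent, and the argument stops there. It has to stop unless we use the commutative pieces.

**Example 6.** The bicyclic monoid $B$ is generated by $u,c$ subject to $uc=1_B$. Its elements are the distinct $c^iu^j$, $i,j\ge0$. Since $u^i(c^iu^j)c^j=1_B$, it has only one ideal, so (1) holds with $K=K^*=B$. With $k=1_B$ and $t=c$ we have $k=ukc$, but $c\cdot c^iu^j=c^{i+1}u^j\ne1_B$, so $k\notin ktB^1$. And $B\notin\mathcal C$: for $1\le i<j$,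
$$c^iu^{i+1}\cdot c^ju^{j+1}=c^{j-1}u^{j+1},\qquad c^ju^{j+1}\cdot c^iu^{i+1}=c^ju^{j+2},$$
so no two of the elements $c^iu^{i+1}$, $i\geq1$, commute, while a union of $n$ commutative pieces would put two of any $n+1$ elements into a common piece.

What replaces repetition $y_m=y_{m'}$ in $\mathcal C$ is the following.

**Lemma 4.** If $z_0,z_1,\dots$ is a sequence in $S\in\mathcal C$, there are $m<m'$, an index $j$ and $b\in T_j^1$ with $z_{m'}=z_mb=bz_m$.

*Proof.* Infinitely many $z_m$ lie in one $T_j$. Write these as $a_j^{w_m}$. By Dickson's lemma there are $m<m'$ among them with $w_m\le w_{m'}$. Put $b=a_j^{w_{m'}-w_m}$. $\square$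

*Proof of Proposition 3.* We work with $k=ukc$, where $u\in S$ and $c=tv\in S$.

**Step 1: a two-way infinite sequence.** The purpose is to give $u$ and $c$ something to shift. Put
$$y_m=u^mk,\qquad y_{-m}=kc^m\qquad(m\ge0).$$
Then $uy_m=y_{m+1}$ and $y_mc=y_{m-1}$ for **all** $m\in\mathbb Z$. The first is clear for $m\ge0$, and for $m<0$ it reads $ukc\cdot c^{-m-1}=kc^{-m-1}$. The second is clear for $m\le 0$, and for $m>0$ it reads $u^{m-1}\cdot ukc=u^{m-1}k$.

Suppose $y_m=y_{m+d}$ for some $m$ and some $d\ge1$. Multiply on the left by $u^{-m-d}$ if $m+d\le0$, and on the right by $c^{m+d}$ if $m+d\ge0$ (by nothing if $m+d=0$). This gives $y_{-d}=y_0$, that is, $k=kc^d\in ktS^1$, as wanted. So **assume from now on that the $y_m$ are pairwise distinct**.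

Our target is an element $g\in S$ and an $\varepsilon\ge1$ with $y_{-\varepsilon}g=y_0$, because then $k=kc^\varepsilon g\in ktS^1$. So we want to shift *up* by multiplying on the *right*.

**Step 2: partial shifts.** The purpose is to obtain the shifts that Lemma 4 offers. Apply it to $y_0,y_{-1},y_{-2},\dots$. There are $m_0\le0$, $\delta\ge1$ and $b$ with $y_{m_0-\delta}=by_{m_0}$, and $b\neq1$ by distinctness, so $b\in S$. Multiplying on the right by powers of $c$,
$$by_m=y_{m-\delta}\qquad(m\le m_0).\tag{3}$$
Apply Lemma 4 to $y_0,y_1,y_2,\dots$. There are $m_1\ge0$, $\varepsilon\ge1$ and $g\in S$ with $y_{m_1+\varepsilon}=y_{m_1}g$. Multiplying on the left by powers of $u$,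
$$y_mg=y_{m+\varepsilon}\qquad(m\ge m_1).\tag{4}$$
So $g$ is the kind of element we want, but (4) is known only high up. To carry it down we would multiply (4) on the left by something that shifts down, such as $b$, but (3) is known only low down. In Example 6 this gap is real: $b=c$ satisfies $cy_m=y_{m-1}$ for $m\le0$, while $cy_1=cu\ne y_0$; and $g=u$ satisfies $y_mu=y_{m+1}$ for $m\ge0$, while $y_{-1}u=cu\neq y_0$.

**Step 3: a left down-shift at one high index.** The purpose is to find $s\geq1$ and $h\ge m_1$ with $b^sy_h=y_{h-s\delta}$. Let $U=u^\delta$, so $Uy_m=y_{m+\delta}$ for all $m$. The products $b^qU^p$ lie in $S$. Two that lie in the same piece commute, and we apply both orders to an element so low that one order uses (3) only where it is known, while the other order is forced to apply $b^s$ high up.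

For each pair $1\le q<p$ choose $l$ with $b^qU^p\in T_l$, and color the pair by it. By Ramsey's theorem there are an infinite set $\Omega$ of positive integers and one $l$ with $b^qU^p\in T_l$ for all $q<p$ in $\Omega$. Choose $q<p<s<r$ in $\Omega$ such that $h:=m_0+(p-q)\delta\ge m_1$; this is possible since, once $q$ is chosen, $p$ may be taken as large as we like. The elements $b^qU^p$ and $b^sU^r$ commute. On the one hand,
$$b^qU^p\,b^sU^r\,y_{m_0-r\delta}=b^qU^p\,b^s\,y_{m_0}=b^qU^p\,y_{m_0-s\delta}=b^q\,y_{m_0+(p-s)\delta}=y_{m_0+(p-s-q)\delta},$$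
where (3) was used at indices $\le m_0$ only, since $p<s$. On the other hand,
$$b^sU^r\,b^qU^p\,y_{m_0-r\delta}=b^sU^r\,b^q\,y_{m_0+(p-r)\delta}=b^sU^r\,y_{m_0+(p-r-q)\delta}=b^s\,y_{m_0+(p-q)\delta}=b^sy_h,$$
where (3) was again used at indices $\le m_0$ only, since $p<r$. Comparing,
$$b^sy_h=y_{m_0+(p-q)\delta-s\delta}=y_{h-s\delta},\qquad h\ge m_1 .\tag{5}$$

**Step 4: two mutually inverse maps.** The purpose is to turn the single equality (5) into a down-shift at all indices. Put $b'=b^s$, $U'=U^s=u^{s\delta}$ and $R=y_hS^1$. All $y_m$ lie in $R$: by (4) and $h\ge m_1$, $y_{h+i\varepsilon}=y_hg^i\in R$ for all $i\ge0$, and multiplying on the right by powers of $c$ reaches every index. In particular $b'y_h=y_{h-s\delta}\in R$ and $U'y_h=y_{h+s\delta}\in R$. Since $R$ is closed under right multiplication by $S^1$, it follows that $b'R\subseteq R$ and $U'R\subseteq R$. Let $\beta,\upsilon:R\to R$ be the maps $x\mapsto b'x$ and $x\mapsto U'x$. From $U'b'y_h=U'y_{h-s\delta}=y_h$ we get $U'b'y_hz=y_hz$ for $z\in S^1$, that is,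
$$\upsilon\beta=\mathrm{id}_R .$$
We show $\beta\upsilon=\mathrm{id}_R$ by the computation of Example 6. Among the $n+1$ elements $b'^{\,i}U'^{\,i+1}$, $1\le i\le n+1$, two lie in the same $T_l$, say for $i<j$, so they commute. Acting on $R$ and canceling with $\upsilon\beta=\mathrm{id}_R$,
$$\beta^{j-1}\upsilon^{j+1}=\beta^i\upsilon^{i+1}\beta^j\upsilon^{j+1}=\beta^j\upsilon^{j+1}\beta^i\upsilon^{i+1}=\beta^j\upsilon^{j+2}.$$
Compose with $\upsilon^{j-1}$ on the left and with $\beta^{j+1}$ on the right. The left side becomes $\upsilon^{j+1}\beta^{j+1}=\mathrm{id}_R$, and the right side becomes $\beta\,\upsilon^{j+2}\beta^{j+1}=\beta\upsilon$. So $\beta\upsilon=\mathrm{id}_R$, and for **all** $m\in\mathbb Z$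
$$b'y_m=b'U'y_{m-s\delta}=y_{m-s\delta}.\tag{6}$$

**Step 5: carrying (4) down.** Now we reach the target. Multiply $y_{m_1}g=y_{m_1+\varepsilon}$ on the left by $b'^{\,i}$. By (6), $y_{m_1-is\delta}\,g=y_{m_1-is\delta+\varepsilon}$ for all $i\ge0$. Multiplying on the left by powers of $u$ gives $y_mg=y_{m+\varepsilon}$ for all $m\in\mathbb Z$. For $m=-\varepsilon$ we get $k=y_0=y_{-\varepsilon}g=kc^\varepsilon g\in ktS^1$, since $\varepsilon\ge1$ and $c=tv$. $\square$

## 7. Finitely many $\mathcal H$-classes in $K^*$

Recall Green's relations: $x\,\mathcal R\,y$ iff $xS^1=yS^1$, $x\,\mathcal L\,y$ iff $S^1x=S^1y$, and $\mathcal H=\mathcal R\cap\mathcal L$. Proposition 3 says that for $k\in K^*$ and $s,t\in S^1$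
$$kt\in K^*\Rightarrow kt\,\mathcal R\,k,\qquad sk\in K^*\Rightarrow sk\,\mathcal L\,k.\tag{7}$$
Moreover $K^*$ is a union of $\mathcal H$-classes. If $x\in K^*$ and $y\,\mathcal H\,x$, then $S^1yS^1=S^1xS^1=K$, so $y\in K$, and $y$ is not a zero because $K$ has at least two elements.

**Step 1: finitely many representatives.** The purpose is to cover $K^*$ by finitely many $\mathcal H$-classes. Whenever $K\cap T_i$ is nonempty, it is an ideal of $T_i$. Let $e_1,e_2,\dots$ be the finitely many minimal elements of $\{e\ne0:a_i^e\in K\}$. Every element of $K\cap T_i$ is $a_i^{e_q}a$ for some $q$ and some $a\in T_i^1$. Collecting the elements $a_i^{e_q}$ over all $i$, we get a finite list of elements $k_q\in K\cap T_{i(q)}$. Every $x\in K^*$ has the form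
$$x=k_qa=ak_q,\qquad a\in T_{i(q)}^1,\tag{8}$$
and then $k_q\in K^*$ by (2).

**Step 2: multiples stay in the $\mathcal H$-class.** If $k_q\in K^*$, $a\in T_{i(q)}^1$ and $x=k_qa=ak_q\in K^*$, then $x\,\mathcal R\,k_q$ because $x=k_qa$, and $x\,\mathcal L\,k_q$ because $x=ak_q$, both by (7). So $x\,\mathcal H\,k_q$. With (8), every $\mathcal H$-class in $K^*$ contains some $k_q$. Hence $K^*$ has finitely many $\mathcal H$-classes.

## 8. The group $\Gamma$ acting on an $\mathcal H$-class

It remains to bound the size of the $\mathcal H$-classes. We use Green's lemma.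

**Lemma 5 (Green).** If $sh\,\mathcal L\,h$, say $s^*sh=h$, then $x\mapsto sx$ is a bijection from the $\mathcal R$-class of $h$ onto that of $sh$, with inverse $x\mapsto s^*x$. It preserves $\mathcal L$-classes, so it maps the $\mathcal H$-class of $h$ onto that of $sh$. The dual holds for right multiplication.

*Proof.* Let $x\,\mathcal R\,h$, say $x=hz$ and $h=xz'$. Then $sx=(sh)z$ and $sh=(sx)z'$, so $sx\,\mathcal R\,sh$. Also $s^*sx=s^*shz=hz=x$, so $sx\,\mathcal L\,x$. Conversely let $x\,\mathcal R\,sh$, say $x=shz$ and $sh=xz'$. Then $s^*x=hz$ and $h=s^*sh=(s^*x)z'$, so $s^*x\,\mathcal R\,h$; and $s\,s^*x=shz=x$. $\square$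

**Step 1: the group.** The purpose is to replace the set $H$ by a group. Fix an $\mathcal H$-class $H\subseteq K^*$. Let $t\in S^1$ be such that $ht\in H$ for some $h\in H$. Then $ht\,\mathcal R\,h$, and by Green's lemma $\rho_t:x\mapsto xt$ maps $H$ bijectively onto the $\mathcal H$-class of $ht$, which is $H$. Its inverse is $\rho_{t'}$ for any $t'$ with $htt'=h$. Let $\Gamma$ be the set of all these permutations. It is closed under products, because $\rho_t$ followed by $\rho_{t'}$ is $\rho_{tt'}$, and under inverses, so it is a group, acting on $H$ from the right: $h(\gamma\gamma')=(h\gamma)\gamma'$.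

The action is transitive: if $h,h'\in H$, then $h\,\mathcal R\,h'$ gives $h'=ht$ for some $t\in S^1$. It is free: if $ht=h$ for one $h\in H$, then any $h'\in H$ has the form $h'=sh$, and $h't=sht=sh=h'$. So $\Gamma$ acts simply transitively on $H$, and $|H|=|\Gamma|$. This $\Gamma$ is the Schützenberger group of $H$.

**Example 7.** In Example 5, $H=\{k,gk\}$ is not a group, since $k^2=0$. But $\Gamma=\{\mathrm{id},\rho_g\}$ has order two and acts simply transitively on $H$.

**Step 2: $\Gamma$ is a finite union of cosets of abelian subgroups.** Here commutativity of the pieces enters again. For $k_q\in H$ let $B_q$ be the set of those generators $a=a_{i(q),p}$ with $k_qa\in K^*$. By Step 2 of Section 7, $k_qa\in H$ for $a\in B_q$, so $\rho_a\in\Gamma$. Let $\Delta_q=\langle\rho_a:a\in B_q\rangle\le\Gamma$. It is finitely generated, and it is abelian because $T_{i(q)}$ is commutative.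

Let $x\in H$. Write $x=k_qa$ as in (8). Then $k_q\in K^*$, and $k_q\,\mathcal H\,x$, so $k_q\in H$. Write $a=c_1\cdots c_r$ as a possibly empty product of generators of $T_{i(q)}$. By commutativity $x=(k_qc_j)\prod_{i\ne j}c_i$ for each $j$, so $k_qc_j\in K^*$ by (2), that is, $c_j\in B_q$. Hence $x=k_q\rho_{c_1}\cdots\rho_{c_r}\in k_q\Delta_q$. Thus
$$H=\bigcup_{k_q\in H}k_q\Delta_q .$$
Fix $h_0\in H$ and write $k_q=h_0\gamma_q$. If $\gamma\in\Gamma$, then $h_0\gamma\in h_0\gamma_q\Delta_q$ for some $q$, so $\gamma\in\gamma_q\Delta_q$ by freeness. Hence $\Gamma=\bigcup_q\gamma_q\Delta_q$, a finite union of cosets.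

**Step 3: an abelian subgroup of finite index.** We use Neumann's lemma.

**Lemma 6 (Neumann).** If a group $G$ is a finite union of cosets $g_iC_i$ of subgroups, then some $C_i$ has finite index.

*Proof.* Suppose $G$ has such a covering with all $C_i$ of infinite index, and take one with the least number of distinct subgroups. Let $C$ be one of them. Only finitely many cosets of $C$ are listed, so some coset $gC$ is not. It is disjoint from the listed cosets of $C$, so it is covered by the listed cosets of the other subgroups (in particular there are others). Translating, every coset of $C$ is covered by finitely many cosets of the other subgroups. Replacing the listed cosets of $C$ in this way eliminates $C$ from the covering and contradicts minimality. $\square$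

So some $\Delta_q$ has finite index in $\Gamma$. Let $A_0$ be its normal core, the intersection of its conjugates. It is normal and of finite index in $\Gamma$, and it is finitely generated abelian, being a subgroup of $\Delta_q$.

**Step 4: small normal subgroups.** The purpose is to produce normal subgroups of finite index in $\Gamma$ with trivial intersection. Put $N_m=\{\alpha^{m!}:\alpha\in A_0\}$ for $m\ge1$. As $A_0$ is finitely generated abelian, $N_m$ is a subgroup of finite index in $A_0$. It is characteristic in $A_0$, hence normal in $\Gamma$, and of finite index in $\Gamma$. Clearly $N_1\supseteq N_2\supseteq\cdots$. Finally $\bigcap_mN_m=1$. Write $A_0\cong\mathbb Z^r\times Q$ with $Q$ finite. For large $m$ the $Q$-component of each element of $N_m$ is trivial, and a vector of $\mathbb Z^r$ divisible by every $m!$ is $0$.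

## 9. Congruences from $N$-orbits, and the finiteness of $K$

How can a normal subgroup of $\Gamma$ be turned into a congruence on $S$? Look at an infinite case first.

**Example 8.** Let $S=\{g^i:i\in\mathbb Z\}\cup\{g^ik:i\in\mathbb Z\}\cup\{0\}$, commutative, with $g$ of infinite order, $g^0$ an identity, $k^2=0$ and $0$ a zero. It is generated by $g,g^{-1},k$. Its least nonzero ideal is $\{g^ik\}\cup\{0\}$, the set $H=\{g^ik\}$ is one $\mathcal H$-class, and $\Gamma=\langle\rho_g\rangle\cong\mathbb Z$. For $N=\langle\rho_{g}^{\,m}\rangle$, relate $g^ik\sim_N g^jk$ iff $i\equiv j\pmod m$, with equality elsewhere. This is a congruence: multiplying by $g^l$ shifts both exponents, and multiplying by $g^lk$ or $0$ gives $0$. The intersection of these congruences over all $m$ is equality, so this $S$ is not subdirectly irreducible.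

In general there are several $\mathcal H$-classes, and the partition of $H$ into $N$-orbits must be transported to the others consistently.

**Step 1: transport maps.** Let $N\trianglelefteq\Gamma$. Call $(s,t)\in S^1\times S^1$ *admissible* if $sht\in K^*$ for some $h\in H$. Then $sh\in K^*$ by (2), and (7) gives $sh\,\mathcal L\,h$ and $sht\,\mathcal R\,sh$. By Green's lemma, first left and then right, $h'\mapsto sh't$ is a bijection from $H$ onto the $\mathcal H$-class of $sht$, which lies in $K^*$, and its inverse has the form $x\mapsto s^*xt^*$ with $s^*,t^*\in S^1$. Since $S^1hS^1=K$ for $h\in H$, every $\mathcal H$-class in $K^*$ is the image of $H$ under some admissible pair. In Example 5 the pair $(g,1)$ is admissible, with image $H$, and $(k,1)$ is not.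

**Step 2: the transported partition is well defined.** Let $(s,t)$ and $(s',t')$ be admissible with the same image $H'$, and let $\theta:H\to H$ be $h\mapsto sht$ followed by the inverse of $h\mapsto s'ht'$. We claim that $\theta$ permutes the $N$-orbits $hN$.

Let $x\mapsto s^*xt^*$ be the inverse $H'\to H$ of $h\mapsto s'ht'$. Then $\theta(h)=phr$ with $p=s^*s$ and $r=tt^*$. Let $h\in H$. Since $phr\in H\subseteq K^*$, we have $ph\in K^*$ by (2). By (7), $ph\,\mathcal L\,h$ and $phr\,\mathcal R\,ph$; also $phr\,\mathcal R\,h$, as both lie in $H$. So $ph\in H$. Since $(ph)r\in H$ as well, $\rho_r\in\Gamma$. Elements of $\Gamma$ are right multiplications, so they commute with left multiplication by $p$. For $\nu\in N$,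
$$\theta(h\nu)=(ph)\,\nu\rho_r=(ph)\rho_r\,(\rho_r^{-1}\nu\rho_r)=\theta(h)\,(\rho_r^{-1}\nu\rho_r)\in\theta(h)N,$$
and this is where normality of $N$ is used. Exchanging the two pairs, the same holds for $\theta^{-1}$. So $\theta(hN)=\theta(h)N$, which proves the claim.

Hence each $\mathcal H$-class in $K^*$ carries a well-defined partition, the image of the partition of $H$ into $N$-orbits under any admissible pair. Let $\sim_N$ be the equivalence on $S$ with these classes on $K^*$ and equality elsewhere.

**Step 3: $\sim_N$ is a congruence.** Let $x,y\in K^*$ with $x\sim_Ny$, say $x=sht$ and $y=s(h\nu)t$ with $(s,t)$ admissible, $h\in H$, $\nu\in N$, and let $z\in S$. If $zx$ or $zy$ is in $K^*$, then $(zs,t)$ is admissible, and $zx=(zs)ht$, $zy=(zs)(h\nu)t$ are $\sim_N$-related. Otherwise both lie in $K\setminus K^*$, so $zx=zy=0$. Likewise, if $xz$ or $yz$ is in $K^*$, then $(s,tz)$ is admissible and $xz=sh(tz)\sim_Ns(h\nu)(tz)=yz$; otherwise $xz=yz=0$.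

**Step 4: $K$ is finite.** Here subdirect irreducibility is used again. First, $\bigcap_m{\sim_{N_m}}$ is equality. Let $x\sim_{N_m}y$ for all $m$. If $x\notin K^*$, then $y=x$. If $x\in K^*$, write $x=sht$ with $(s,t)$ admissible and $h\in H$. For each $m$ we have $y=s(h\nu_m)t$ with $\nu_m\in N_m$. Since $h'\mapsto sh't$ is injective and $\Gamma$ acts freely, $\nu_m=\nu$ does not depend on $m$, so $\nu\in\bigcap_mN_m=1$ and $y=x$.

So some $\sim_{N_m}$ does not contain $(x_0,y_0)$. By the choice of $(x_0,y_0)$ this congruence is equality. The pair $(1,1)$ is admissible, so $h\sim_{N_m}h\nu$ for all $h\in H$ and $\nu\in N_m$; hence $h\nu=h$, and $N_m=1$ by freeness. As $N_m$ has finite index, $\Gamma$ is finite, and $|H|=|\Gamma|<\infty$. By Step 1 all $\mathcal H$-classes in $K^*$ have $|H|$ elements, and by Section 7 there are finitely many of them. Since $K\setminus K^*$ has at most one element, $K$ is finite.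

## 10. The sets $u^{-1}k$, and the finiteness of $S$

Now $S$ acts by multiplication on the finite set $K$, on both sides. The elements that act alike form a congruence of finite index, but it may fail to separate $x_0$ from $y_0$. In $\{a,a^2,0\}$ of Example 2, any congruence other than equality contains $(a^2,0)$, since $a\sim a^2$ and $a\sim 0$ each give $a^2\sim0$ after multiplying by $a$. So this semigroup is subdirectly irreducible with $K=\{a^2,0\}$; but $a^2$ and $0$ both send all of $K$ to $0$. The remedy is to record not what an element does to $K$, but which elements it multiplies *into* a given point of $K$.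

**Definition 3.** For $u\in S^1$ and $k\in K$ let $u^{-1}k=\{v\in S^1:uv=k\}$, and let $\mathcal W=\{u^{-1}k:u\in S^1,\ k\in K\}$.

In $\{a,a^2,0\}$ we have $1^{-1}a^2=\{a^2\}$, $a^{-1}a^2=\{a\}$, $(a^2)^{-1}a^2=\{1\}$, $0^{-1}a^2=\varnothing$. Now $a^2$ and $0$ are told apart by whether $1$ is in the set.

**Step 1: $\mathcal W$ is finite.** This is where finiteness of $K$ is used, and the product $a_i^p\,k\,a_j^q$ of Section 1 returns with $k\in K$ in the middle. Fix $k\in K$ and $i,j$. Let
$$Z=\{(e,f)\in\mathbb N^{r_i}\times\mathbb N^{r_j}:a_i^ea_j^f=k\},$$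
with minimal elements $(e_q,f_q)$, $1\le q\le m$ (Dickson). For $(e,f)\ge(e_q,f_q)$ we have $a_i^ea_j^f=a_i^{e-e_q}(a_i^{e_q}a_j^{f_q})a_j^{f-f_q}=a_i^{e-e_q}\,k\,a_j^{f-f_q}$. Hence
$$Z=\{(e,f):\ \text{for some }q,\ e\ge e_q,\ f\ge f_q\ \text{and}\ (a_i^{e-e_q}k)\,a_j^{f-f_q}=k\}.$$
So the set $Z_e=\{f:(e,f)\in Z\}$ depends only on the tuple $(\kappa_1,\dots,\kappa_m)$, where $\kappa_q=a_i^{e-e_q}k\in K$ if $e\ge e_q$, and $\kappa_q=*$ otherwise. As $K$ is finite, there are finitely many tuples, hence finitely many sets $Z_e$. Write $Z^{ij}_e$ for $Z_e$ to show the indices. Every $u\in S^1$ is some $a_i^e$, every $v\in S^1$ is some $a_j^f$, and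
$$u^{-1}k=\bigcup_j\{a_j^f:f\in Z^{ij}_e\}.$$
There are finitely many $k$, $i$ and $j$, so $\mathcal W$ is finite.

**Step 2: a congruence.** For $u,u'\in S$ let $u\,\sigma\,u'$ iff $(wu)^{-1}k=(wu')^{-1}k$ for all $w\in S^1$, $k\in K$. Let $u\,\sigma\,u'$ and $z\in S$. Then $zu\,\sigma\,zu'$, because $wz\in S^1$ for every $w\in S^1$. And $uz\,\sigma\,u'z$, because $(wuz)^{-1}k=\{v\in S^1:zv\in(wu)^{-1}k\}$, and the same formula holds for $u'$.

**Step 3: $\sigma$ has finite index.** For $W=w^{-1}k\in\mathcal W$ we have
$$(wu)^{-1}k=\{v\in S^1:wuv=k\}=\{v\in S^1:uv\in W\}.$$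
This set depends only on $u$ and on the set $W$, and it belongs to $\mathcal W$. So the $\sigma$-class of $u$ is determined by the map $\mathcal W\to\mathcal W$, $W\mapsto\{v\in S^1:uv\in W\}$. There are only finitely many such maps.

**Step 4: $\sigma$ separates $K$.** Let $k\neq k'$ in $K$. Then $1\in k^{-1}k$, but $1\notin k'^{-1}k$, so taking $w=1$ shows $(k,k')\notin\sigma$. In particular $(x_0,y_0)\notin\sigma$. By the choice of $(x_0,y_0)$, $\sigma$ is equality. Since $\sigma$ has finite index, $S$ is finite. This proves the first statement of Theorem B.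

## 11. From subdirectly irreducible quotients to all congruences

Let $S\in\mathcal C$ be arbitrary, let $\theta$ be a congruence on $S$, and let $(x,y)\notin\theta$. The union of a chain of congruences that contain $\theta$ and omit $(x,y)$ is again such a congruence. So by Zorn's lemma there is a congruence $\theta'\supseteq\theta$ maximal subject to $(x,y)\notin\theta'$. The quotient $S/\theta'$ is in $\mathcal C$; here it matters that $\mathcal C$ allows overlaps. A congruence on $S/\theta'$ other than equality corresponds to a congruence on $S$ properly containing $\theta'$, which contains $(x,y)$ by maximality. So every congruence on $S/\theta'$ other than equality contains the pair of images of $x$ and $y$, and these images are distinct. Hence $S/\theta'$ is subdirectly irreducible, so it is finite, and $\theta'$ has finite index.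

Thus for each $(x,y)\notin\theta$ there is a congruence of finite index that contains $\theta$ and omits $(x,y)$, and $\theta$ is the intersection of these. For $\theta$ equality this says that $S$ is residually finite. Theorem B is proved. $\blacksquare$

Taking the $T_i$ disjoint in Theorems A and B answers the question: every semigroup that is a finite disjoint union of finitely generated commutative semigroups is finitely presented, so (a) is true, and residually finite, so (b) is true.
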